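# Coherent families of functions and the failure of Bass's theorem for contramodules

## 1. Bass's theorem as a first guess

For an ordinary associative ring $R$, Bass's Theorem P says that three conditions are equivalent: every left $R$-module has a projective cover; every flat left $R$-module is projective; $R$ satisfies the descending chain condition on principal right ideals. The first two conditions speak of all modules, yet the third can be tested on countable sequences of elements. The link between them is a telescope $R\to R\to R\to\cdots$ of right multiplications, whose direct limit is flat and which is projective only if a certain chain of right ideals stops.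

Now replace $R$ by a topological ring $\mathfrak R$, left modules by left contramodules, and right modules by discrete right modules (all defined in Section 2). Each of Bass's conditions has an analogue. Some speak of all contramodules, some only of limits of telescopes, and one is a chain condition on discrete right modules. The natural guess is that they are all still equivalent. This is a conjecture in the paper of Leonid Positselski and Jan Stovicek, "Topologically semisimple and topologically perfect topological rings", arXiv:1909.12203 (2019).

We shall set up the notions, watch the guess succeed on simple rings, prove the implications that always hold, and then build rings for which the others fail.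

## 2. Zero-convergent sums, contramodules, and the six conditions

Throughout, $\mathfrak R$ is a complete, separated topological associative ring with unit and with a **right linear topology**: the open right ideals form a base of neighborhoods of zero. Completeness and separatedness mean $\mathfrak R=\varprojlim_U\mathfrak R/U$ over the open right ideals $U$. Continuity of multiplication gives, for each open right ideal $U$ and each $r\in\mathfrak R$, an open right ideal $V$ with $rV\subset U$. The running example is $\mathbb Z_p$ with the $p$-adic topology. A discrete ring is also allowed ($U=0$ is then open).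

**Discrete and coperfect modules.** A right $\mathfrak R$-module $N$ is *discrete* if the annihilator of each element is an open right ideal. A discrete right module is *coperfect* if it satisfies the descending chain condition on cyclic submodules. Over $\mathbb Z_p$, discrete means that each element is killed by a power of $p$. For instance $\mathbb Q_p/\mathbb Z_p$ is discrete and $\mathbb Z_p$ is not. For every $\mathfrak R$ and every open right ideal $U$, the module $\mathfrak R/U$ is discrete, because the annihilator of $s+U$ is $\{r: sr\in U\}$.

**Zero-convergent combinations.** A family $(r_x)_{x\in X}$ in $\mathfrak R$ is *zero-convergent* if for each open right ideal $U$ all but finitely many $r_x$ lie in $U$. The set of formal combinations $\sum_{x\in X}r_xx$ with zero-convergent coefficients is $\mathfrak R[[X]]$. For $\mathfrak R=\mathbb Z_p$ and $X=\{x_0,x_1,\dots\}$, the element $\sum_np^nx_n$ lies in $\mathbb Z_p[[X]]$, and $\sum_nx_n$ does not.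

**Contramodules.** A *left $\mathfrak R$-contramodule* is a set $\mathfrak C$ with a map $\pi_{\mathfrak C}\colon\mathfrak R[[\mathfrak C]]\to\mathfrak C$, subject to two axioms. Contraunitality says $\pi_{\mathfrak C}(1c)=c$. Contraassociativity says that the two maps $\mathfrak R[[\mathfrak R[[\mathfrak C]]]]\rightrightarrows\mathfrak R[[\mathfrak C]]$ ("open the parentheses" and "apply $\pi_{\mathfrak C}$ inside") become equal after $\pi_{\mathfrak C}$. Morphisms commute with contraaction. So a contramodule is a module in which zero-convergent infinite combinations are assigned values.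

The following facts are standard. Left contramodules form an abelian category $\mathfrak R\text{-contra}$; kernels, cokernels and images are computed on underlying abelian groups, so epimorphisms are surjections. The contramodule $\mathfrak R[[X]]$ is free: morphisms $\mathfrak R[[X]]\to\mathfrak C$ correspond to maps of sets $X\to\mathfrak C$. The projective objects are the direct summands of the $\mathfrak R[[X]]$, and there are enough of them. The coproduct of the $\mathfrak R[[X_i]]$ is $\mathfrak R[[\bigsqcup X_i]]$, and all colimits exist. Over a discrete ring, contramodules are the same as modules.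

For a zero-convergent family $(r_y)_{y\in Y}$ and any family $(c_y)$ in $\mathfrak C$, we write $\sum r_yc_y\in\mathfrak C$ for the image of $\sum r_yy$ under the morphism $\mathfrak R[[Y]]\to\mathfrak C$, $y\mapsto c_y$. These sums are additive in the coefficients, they are respected by morphisms, and
$$\sum_ir_i\Bigl(\sum_yr_{iy}c_{iy}\Bigr)=\sum_{(i,y)}r_ir_{iy}\,c_{iy}\tag{1}$$
by contraassociativity. Here the family $(r_ir_{iy})$ is zero-convergent: given $U$, almost all $r_i$ lie in the right ideal $U$, and then so do all the $r_ir_{iy}$; for each of the finitely many other $i$ there is an open $V$ with $r_iV\subset U$, and almost all $r_{iy}$ lie in $V$. Also $\sum_yr_yc=\bigl(\sum_yr_y\bigr)c$ for a fixed $c$, because both sides, as functions of $\sum r_yy$, are morphisms $\mathfrak R[[Y]]\to\mathfrak C$ that send each $y$ to $c$. Morphisms $\mathfrak R\to\mathfrak R$ are right multiplications $r\mapsto ra$, with $a$ the image of $1$. Morphisms $\mathfrak R[[Y]]\to\mathfrak R[[X]]$ are matrices with zero-convergent rows.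

**Contratensor product.** For $N$ discrete and $\mathfrak C$ a contramodule, $N\odot_{\mathfrak R}\mathfrak C$ is the quotient of $N\otimes_{\mathbb Z}\mathfrak C$ by all differences $n\otimes\sum r_cc-\sum nr_c\otimes c$, where the first sum is taken in $\mathfrak C$ and the second is finite because $N$ is discrete. Over a discrete ring it is the usual tensor product. For an abelian group $A$, the group $\operatorname{Hom}_{\mathbb Z}(N,A)$ is a contramodule by $(\sum r_ih_i)(n)=\sum h_i(nr_i)$, and the definition says exactly
$$\operatorname{Hom}_{\mathbb Z}(N\odot_{\mathfrak R}\mathfrak C,A)=\operatorname{Hom}^{\mathfrak R}(\mathfrak C,\operatorname{Hom}_{\mathbb Z}(N,A)).$$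
So $N\odot-$ is a left adjoint: it is right exact and preserves colimits. Taking $\mathfrak C=\mathfrak R[[X]]$ gives $N\odot\mathfrak R[[X]]=N^{(X)}$ via $n\otimes\sum r_xx\mapsto\sum nr_x\,x$. A contramodule $\mathfrak F$ is *flat* if $N\mapsto N\odot_{\mathfrak R}\mathfrak F$ is exact on discrete right modules; for example $\mathfrak R[[X]]$ is flat.

**Bass flat contramodules.** A contramodule is *Bass flat* if it is the direct limit in $\mathfrak R\text{-contra}$ of a sequence
$$\mathfrak B=\varinjlim\bigl(\mathfrak R\xrightarrow{\ \cdot a_1\ }\mathfrak R\xrightarrow{\ \cdot a_2\ }\mathfrak R\to\cdots\bigr).$$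
Over the discrete ring $\mathbb Z$ with all $a_n=2$ this is $\mathbb Z[1/2]$.

**Projective covers.** A *projective cover* of $\mathfrak C$ is an epimorphism $p\colon\mathfrak P\to\mathfrak C$ with $\mathfrak P$ projective and $\mathfrak K=\ker p$ superfluous: if $\mathfrak L\subset\mathfrak P$ is a subcontramodule and $\mathfrak L+\mathfrak K=\mathfrak P$, then $\mathfrak L=\mathfrak P$. The map $\mathbb Z_p\to\mathbb Z/p$ is one, since $p\mathbb Z_p$ is the maximal ideal of a local ring. Over discrete $\mathbb Z$ the map $\mathbb Z\to\mathbb Z/2$ is not, since $3\mathbb Z+2\mathbb Z=\mathbb Z$.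

Another common definition asks that $p$ be epi and that $pu=p$ imply that $u$ is an automorphism. The two agree. If the second holds and $\mathfrak L+\mathfrak K=\mathfrak P$, then $p$ lifts through the epimorphism $\mathfrak L\to\mathfrak C$ to some $u\colon\mathfrak P\to\mathfrak L\subset\mathfrak P$ with $pu=p$, so $u$ is an automorphism and $\mathfrak L=\mathfrak P$. Conversely, let $\mathfrak K$ be superfluous and $pu=p$. Each $x$ is $u(x)+(x-u(x))$ with $x-u(x)\in\mathfrak K$, so $u(\mathfrak P)+\mathfrak K=\mathfrak P$ and $u$ is onto. It splits, and its kernel is a direct summand contained in $\mathfrak K$. A complement of this kernel together with $\mathfrak K$ spans $\mathfrak P$, so the complement is $\mathfrak P$ and the kernel is zero.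

**The conditions.**

- (ii) All left $\mathfrak R$-contramodules have projective covers.
- (iii) All flat left $\mathfrak R$-contramodules are projective.
- (iii$'$) The class of projective left $\mathfrak R$-contramodules is closed under direct limits in $\mathfrak R\text{-contra}$.
- (i$^\flat$) All Bass flat left $\mathfrak R$-contramodules have projective covers.
- (iii$^\flat$) All Bass flat left $\mathfrak R$-contramodules are projective.
- (v) All discrete right $\mathfrak R$-modules are coperfect.

A theorem of Positselski and Šťovíček says that (ii), (iii), (iii$'$) are equivalent for every $\mathfrak R$. We quote it, and it is the only input that we do not prove or recall from a textbook. The guess is that all six conditions are equivalent.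

## 3. The conditions over discrete rings, over $\mathbb Z_p$, and over $k^I$

**Discrete rings.** Here contramodules are modules and all right modules are discrete. If (v) holds, then $R$, as a right module over itself, has the descending chain condition on principal right ideals, and Bass's theorem gives (ii). Clearly (ii) implies (i$^\flat$). Theorem A below gives (i$^\flat$)$\Rightarrow$(iii$^\flat$)$\Rightarrow$(v). So the guess is right for discrete rings. Over $\mathbb Z$, for instance, (v) fails by the chain $\mathbb Z\supset2\mathbb Z\supset4\mathbb Z\supset\cdots$, and (iii$^\flat$) fails because a nonzero element of a free abelian group is not divisible by all powers of $2$, so $\mathbb Z[1/2]$ is not projective.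

**The ring $\mathbb Z_p$.** Cyclic discrete modules are finite, so (v) holds. Consider the telescope with all $a_n=p$. As a limit of modules it is $\mathbb Q_p$, which is not projective. As a limit of contramodules it is the cokernel of $f\colon\mathbb Z_p[[\omega]]\to\mathbb Z_p[[\omega]]$, $f(\epsilon_n)=\epsilon_n-p\epsilon_{n+1}$. Here $\sum_{m\ge0}p^m\epsilon_{n+m}$ is a legitimate element, and $f$ sends it by telescoping to $\epsilon_n$. So $f$ is onto and the limit is $0$, which is projective.

This gives a Nakayama lemma: *if a $\mathbb Z_p$-contramodule satisfies $\mathfrak Q=p\mathfrak Q$, then $\mathfrak Q=0$.* Given $q_0\in\mathfrak Q$, choose $q_n=pq_{n+1}$ for all $n$. The morphism $\mathbb Z_p[[\omega]]\to\mathfrak Q$, $\epsilon_n\mapsto q_n$, kills the image of $f$, hence is zero, and $q_0=0$.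

Now (ii) follows. Given $\mathfrak C$, lift an $\mathbb F_p$-basis $B$ of $\mathfrak C/p\mathfrak C$ to $\mathfrak C$ and let $g\colon\mathfrak P=\mathbb Z_p[[B]]\to\mathfrak C$ be the resulting morphism. A zero-convergent family in $p\mathbb Z_p$ is $p$ times a zero-convergent family, so $\sum r_bb$ goes to the finite sum $\sum\bar r_bb$ in $\mathfrak C/p\mathfrak C$, and $\ker(\mathfrak P\to\mathfrak C/p\mathfrak C)=p\mathfrak P$. Nakayama for $\mathfrak C/g(\mathfrak P)$ shows that $g$ is onto. If $\mathfrak L+\ker g=\mathfrak P$, then $\mathfrak L+p\mathfrak P=\mathfrak P$, and Nakayama for $\mathfrak P/\mathfrak L$ gives $\mathfrak L=\mathfrak P$. So $g$ is a projective cover. By the quoted theorem, (iii) and (iii$'$) hold, and therefore so do (i$^\flat$) and (iii$^\flat$). All six conditions hold.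

**The ring $T=k^I$.** Let $k$ be a (discrete) field, and give $T$ the product topology; let $\varepsilon_i$ be the coordinate idempotents.

**Lemma 0.** For every $T$-contramodule $D$, the map $D\to\prod_{i\in I}\varepsilon_iD$, $d\mapsto(\varepsilon_id)_i$, is bijective.

*Proof.* The family $(\varepsilon_i)$ is zero-convergent with sum $1$. By (1), $\sum_i\varepsilon_i(\varepsilon_id)=\sum_i\varepsilon_id=\bigl(\sum_i\varepsilon_i\bigr)d=d$. So $d$ is determined by the $\varepsilon_id$. Given $d_i\in\varepsilon_iD$, put $d=\sum_i\varepsilon_id_i$. Then $\varepsilon_ld=\sum_i\varepsilon_l\varepsilon_id_i=\varepsilon_ld_l=d_l$. $\square$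

Consequently every $T$-contramodule $D$ is projective. Let $B_i$ be a $k$-basis of $\varepsilon_iD$, let $Y=\bigsqcup_iB_i$ with $y\in B_{i(y)}$, and let $\mathfrak P\subset T[[Y]]$ be the image of the idempotent endomorphism $y\mapsto\varepsilon_{i(y)}y$. Its elements are $\sum t_y\varepsilon_{i(y)}y$ with $t_y\in k$, where for each $i$ only finitely many $y\in B_i$ have $t_y\ne0$. The morphism $\mathfrak P\to D$ that evaluates the formal sum has $l$-th component $\sum_{y\in B_l}t_yy$, so it is bijective by Lemma 0. All conditions on contramodules hold trivially, and (v) follows from Theorem A.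

So the guess passes these tests. Nevertheless it is false. For arbitrary $\mathfrak R$ the truth is
$$\text{(ii)}\Leftrightarrow\text{(iii)}\Leftrightarrow\text{(iii}')\ \Longrightarrow\ \text{(iii}^\flat)\Leftrightarrow\text{(i}^\flat)\ \Longrightarrow\ \text{(v)},$$
and neither one-way implication can be reversed. The implications are Theorem A; the failures, proved in ZFC, are Theorem C.

**Theorem A.** For every $\mathfrak R$: (iii$'$)$\Rightarrow$(iii$^\flat$), (iii$^\flat$)$\Leftrightarrow$(i$^\flat$), and (iii$^\flat$)$\Rightarrow$(v).

**Theorem C.** There is an $\mathfrak R$ satisfying (i$^\flat$), (iii$^\flat$), (v) but not (ii), (iii), (iii$'$). In it, even all direct limits of countable directed diagrams of countably generated projective contramodules are projective. There is another $\mathfrak R$ satisfying (v) but not (i$^\flat$), (iii$^\flat$), (ii), (iii), (iii$'$).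

## 4. The telescope of a Bass flat contramodule: proof of Theorem A

Since free contramodules are projective, (iii$'$)$\Rightarrow$(iii$^\flat$). Since the identity map of a projective object is a projective cover, (iii$^\flat$)$\Rightarrow$(i$^\flat$). For the rest we need a resolution.

**Step 1: resolve $\mathfrak B$ by two free contramodules.** The purpose is to turn projectivity of $\mathfrak B$ into the existence of a matrix. Let $\mathfrak B$ be the limit of the telescope with maps $\cdot a_1,\cdot a_2,\dots$, and let $\mathfrak F=\mathfrak R[[\omega]]$ with basis $\epsilon_0,\epsilon_1,\dots$. This is the coproduct of countably many copies of $\mathfrak R$, so $\mathfrak B=\operatorname{coker}f$ where $f(\epsilon_n)=\epsilon_n-a_{n+1}\epsilon_{n+1}$. Explicitly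
$$f\Bigl(\sum r_n\epsilon_n\Bigr)=r_0\epsilon_0+\sum_{n\ge1}(r_n-r_{n-1}a_n)\epsilon_n.\tag{2}$$
If this is zero, then $r_0=0$, then $r_1=0$, and so on; hence $f$ is injective and $0\to\mathfrak F\xrightarrow{f}\mathfrak F\to\mathfrak B\to0$ is exact. For discrete $N$ the map $N\odot f\colon N^{(\omega)}\to N^{(\omega)}$ is given by the same formula with $r_n$ replaced by elements of $N$, so it too is injective.

**Step 2: (iii$^\flat$)$\Rightarrow$(v).** We read a chain condition off a splitting of $f$. Let $x_0\mathfrak R\supset x_1\mathfrak R\supset\cdots$ be cyclic submodules of a discrete module, with $x_n=x_{n-1}a_n$. Form $\mathfrak B$ from these $a_n$. As $\mathfrak B$ is projective, there is $g\colon\mathfrak F\to\mathfrak F$ with $gf=\mathrm{id}$. Write $g(\epsilon_n)=\sum_kg_{nk}\epsilon_k$. Then $gf(\epsilon_n)=\epsilon_n$ says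
$$g_{nk}=\delta_{nk}+a_{n+1}g_{n+1,k}.\tag{3}$$
Using (3) for $n=0,\dots,k-1$ we get $g_{0k}=a_1\cdots a_kg_{kk}$, and for $n=k$ we get $g_{kk}=1+a_{k+1}g_{k+1,k}$. The row $(g_{0k})_k$ is zero-convergent and the annihilator of $x_0$ is open, so for all large $k$
$$0=x_0g_{0k}=x_kg_{kk}=x_k+x_{k+1}g_{k+1,k}.$$
Hence $x_k\in x_{k+1}\mathfrak R$ for all large $k$, and the chain stabilizes.

**Step 3: the kernel of a projective cover of $\mathfrak B$ is projective and stays injective under $N\odot-$.** This begins the proof of (i$^\flat$)$\Rightarrow$(iii$^\flat$); we shall show that the kernel is zero. Let $0\to\mathfrak K\to\mathfrak P\to\mathfrak B\to0$ be exact with $\mathfrak P\to\mathfrak B$ a projective cover and $\mathfrak P$ a direct summand of $\mathfrak R[[X]]$. The pullback $\mathfrak P\times_{\mathfrak B}\mathfrak F$ maps onto $\mathfrak F$ with kernel $\mathfrak K$ and onto $\mathfrak P$ with kernel $\mathfrak F$. Both maps split, so $\mathfrak K\oplus\mathfrak F\cong\mathfrak F\oplus\mathfrak P$ (Schanuel's lemma), and $\mathfrak K$ is projective. The first left derived functor of $N\odot-$ at $\mathfrak B$ may be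 computed from either projective resolution. From the one in Step 1 it is $\ker(N\odot f)=0$. From the other it is $\ker(N\odot\mathfrak K\to N\odot\mathfrak P)$. So $N\odot\mathfrak K\to N\odot\mathfrak P$ is injective for every discrete $N$.

**Step 4: coordinates of elements of $\mathfrak K$ lie in the Jacobson radical.** Let $J(\mathfrak R)$ be the Jacobson radical of the abstract ring $\mathfrak R$, let $p=\sum p_xx\in\mathfrak K\subset\mathfrak R[[X]]$, and fix $x$. Let $\lambda\colon\mathfrak P\to\mathfrak R$ be the $x$-coordinate and $\mathfrak L=\lambda(\mathfrak K)$. Then $\mathfrak L$ is superfluous in $\mathfrak R$. Indeed, let $\mathfrak L+\mathfrak L'=\mathfrak R$. For $v\in\mathfrak P$ write $\lambda(v)=\lambda(\kappa)+l'$ with $\kappa\in\mathfrak K$, $l'\in\mathfrak L'$; then $v-\kappa\in\lambda^{-1}(\mathfrak L')$. So $\mathfrak K+\lambda^{-1}(\mathfrak L')=\mathfrak P$, hence $\lambda^{-1}(\mathfrak L')=\mathfrak P$, hence $\mathfrak L\subset\mathfrak L'$ and $\mathfrak L'=\mathfrak R$.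

For $t\in\mathfrak R$ we have $tp_x=\lambda(tp)\in\mathfrak L$. The set $\mathfrak R(1-tp_x)$ is a subcontramodule, as the image of a right multiplication, and $\mathfrak L+\mathfrak R(1-tp_x)$ contains $1$. So $\mathfrak R(1-tp_x)=\mathfrak R$, that is, $1-tp_x$ is left invertible. As $t$ was arbitrary, $p_x\in J(\mathfrak R)$.

**Step 5: $N\odot\mathfrak K=0$ for every simple discrete $N$.** The injective map $N\odot\mathfrak K\to N\odot\mathfrak P\subset N^{(X)}$ sends a generator $n\otimes p$ to $\sum np_x\,x$. This is $0$, because $J(\mathfrak R)$ annihilates simple right modules.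

**Step 6: $\mathfrak K=0$.** We use that $\mathfrak K$ is projective to pass from simple modules to $\mathfrak K$ itself. Let $\mathfrak K$ be the image of an idempotent endomorphism $E$ of $\mathfrak R[[Y]]$, $E(y)=\sum_zE_{yz}z$. Then $N\odot\mathfrak K$ is the image of $N\odot E$ on $N^{(Y)}$, so Step 5 says $NE_{yz}=0$ for all $y,z$ and all simple discrete $N$.

Suppose $0\ne\kappa=\sum x_yy\in\mathfrak K$. By separatedness there is an open right ideal $U$ such that $Y_0=\{y:x_y\notin U\}$ is nonempty; it is finite. From $\kappa=E(\kappa)$ we get $x_z=\sum_yx_yE_{yz}$. The part of the sum over $y\notin Y_0$ lies in $U$, a closed right ideal. So in $\mathfrak R/U$, with bars for images,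
$$\bar x_z=\sum_{y\in Y_0}\bar x_yE_{yz}.$$
Let $C=\sum_{z\in Y_0}\bar x_z\mathfrak R\subset\mathfrak R/U$. It is nonzero and finitely generated, so it has a simple quotient $N$, which is discrete because $\mathfrak R/U$ is. If $n_z$ is the image of $\bar x_z$ in $N$, then for $z\in Y_0$ we get $n_z=\sum_{y\in Y_0}n_yE_{yz}=0$. But the $n_z$, $z\in Y_0$, generate $N$. So $N=0$, a contradiction.

Thus $\mathfrak K=0$ and $\mathfrak B\cong\mathfrak P$ is projective. This proves Theorem A. $\square$

## 5. Congruences modulo every open ideal, and the lack of a common solution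

Let us try to prove (v)$\Rightarrow$(iii$^\flat$) by reversing Step 2. Given a telescope $(a_n)$, we want elements $g_{nk}$ satisfying (3) with zero-convergent rows. Apply (v) to $N=\mathfrak R/U$ and $x_0=1+U$. It gives a number $k(U)$ such that
$$a_1\cdots a_k\in a_1\cdots a_{k+1}\mathfrak R+U\qquad\text{for all }k\ge k(U).\tag{4}$$
If $\mathfrak R$ is discrete we take $U=0$, get exact equations, and are in the situation of Bass's theorem. In general, (4) is a congruence for each $U$ separately, and both $k(U)$ and the multiplier depend on $U$. The $g_{nk}$ must lie in $\mathfrak R=\varprojlim\mathfrak R/U$, so one needs solutions that are compatible for all $U$ at once. Condition (v) says that solutions exist modulo each $U$; but an inverse limit of nonempty sets over a directed set can be empty. This is the exact point where the attempt stops.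

It also suggests where to look for a counterexample. Take $a_n=1-e_n$ with idempotents such that $e_me_n=e_m$ for $m\le n$. Then $a_1\cdots a_n=a_n$. If $\mathfrak B$ is projective, the epimorphism $q$ from the first copy of $\mathfrak R$ to $\mathfrak B$ splits, its kernel is $\mathfrak Rf$ for an idempotent $f$, and $e_n\in\ker q$ gives $e_n=e_nf$ for all $n$. So we want a ring with many such idempotents and with no single $f$ absorbing all of them, in such a way that no individual discrete module notices.

A pattern of data with this behavior is a family of functions $c^X$, one for each $X$ in a collection of sets, any two of which agree up to finitely many points on the common domain. Locally there is always a function. A global function $d$ that agrees with each $c^X$ up to finitely many points may fail to exist. We build a ring in which each cyclic discrete module sees one $X$, and an idempotent sees all of them.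

## 6. Triangular matrices twisted by a coherent family

We write $=^*$ for equality at all but finitely many points. Let $k$ be a field, $J$ a set, and $\mathcal I$ an ideal of subsets of $J$ (closed under subsets and finite unions) that contains all finite subsets.

**Definition.** A family $c=(c^X)_{X\in\mathcal I}$ with $c^X\in k^X$ is *coherent* if $c^X=^*c^Y$ on $X\cap Y$ for all $X,Y\in\mathcal I$. A set $Z\subset J$ is *trivial* if there is $d\in k^Z$ with $d=^*c^X$ on $X\cap Z$ for all $X\in\mathcal I$; we then say "trivial via $d$". The collection of trivial sets is denoted $\mathcal T$.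

If $\mathcal I$ consists of all finite sets, every family is coherent, and $J$ is trivial via any $d$. If $\mathcal I$ consists of all subsets, $J$ is trivial via $c^J$. More generally, $J$ is trivial whenever $\mathcal I$ has an increasing cofinal sequence $X_0\subset X_1\subset\cdots$: put $d=c^{X_n}$ on $X_n\setminus X_{n-1}$ (with $X_{-1}=\varnothing$). On $X_m$ only the finitely many pieces with $n\le m$ occur, so $d=^*c^{X_m}$ there; and each $X\in\mathcal I$ lies in some $X_m$, whence $d=^*c^{X_m}=^*c^X$ on $X$. Thus an interesting ideal has no cofinal sequence.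

The collection $\mathcal T$ contains $\mathcal I$ (use $d=c^Z$), in particular all finite sets. It is closed under subsets, and under finite unions: glue the functions on $Z_1$ and $Z_2\setminus Z_1$.

**The ring.** Let $Q$ be the set of triples $r=(\rho,u,b)\in k\times k^J\times k^J$ with componentwise addition and
$$(\rho,u,b)(\rho',u',b')=(\rho\rho',\,uu',\,\rho b'+bu').$$
This is multiplication of the matrices $\begin{pmatrix}\rho&b_j\\0&u_j\end{pmatrix}$ for all $j\in J$ simultaneously, so $Q$ is an associative ring with unit $(1,1,0)$. For $X\in\mathcal I$ put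
$$\beta^X(r)=\bigl(b_j+c_j^X(u_j-\rho)\bigr)_{j\in X}\in k^X.$$
This is the off-diagonal entry after conjugation by the twist:
$$\begin{pmatrix}1&c\\0&1\end{pmatrix}\begin{pmatrix}\rho&b\\0&u\end{pmatrix}\begin{pmatrix}1&-c\\0&1\end{pmatrix}=\begin{pmatrix}\rho&b+c(u-\rho)\\0&u\end{pmatrix}.$$
Since conjugation is multiplicative,
$$\beta^X(rr')=\rho\,\beta^X(r')+\beta^X(r)\,u'.\tag{5}$$
Define
$$\mathfrak R=\mathfrak R(k,J,\mathcal I,c)=\{r\in Q:\ \beta^X(r)\text{ has finite support for all }X\in\mathcal I\}.$$
By (5) it is a subring, and $\beta^X(1)=0$, so it is unital. It contains the central subfield $k=\{(\rho,\rho,0)\}$, on which all $\beta^X$ vanish, and all $(0,v,w)$ with $v,w\in k^J$ of finite support, for which $\beta^X=w+c^Xv$ on $X$. For $\mathcal I$ = all subsets and $c=0$, it is the set of triples with $b$ of finite support. For $\mathcal I$ = the finite subsets, it is all of $Q$.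

**Modules.** Let $S_0=k$ with $r$ acting by $\rho$. For $j\in J$ let $S_j=ks_j$ with $s_jr=u_js_j$. For $X\in\mathcal I$ let $N^X=kn_X\oplus\bigoplus_{j\in X}ks_j$ with
$$n_Xr=\rho n_X+\sum_{j\in X}\beta_j^X(r)s_j,\qquad s_jr=u_js_j.$$
The sum is finite because $r\in\mathfrak R$. Moreover $(n_Xr)r'=\rho\rho'n_X+\sum_j\bigl(\rho\beta_j^X(r')+\beta_j^X(r)u_j'\bigr)s_j=n_X(rr')$ by (5). So these are right $\mathfrak R$-modules.

**Topology.** For $X\in\mathcal I$ and finite $F\subset J$ let
$$U_{X,F}=\{r\in\mathfrak R:\ \rho=0,\ \beta^X(r)=0,\ u|_F=0\}.$$
It is the intersection of the annihilators of $n_X\in N^X$ and of $s_j\in S_j$, $j\in F$; hence it is a right ideal.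

**Step 1: the $U_{X,F}$ form a base of a right linear ring topology.** Given $U_{X,F}$ and $U_{Y,G}$, let $W=X\cup Y$ and let $E$ be the set of points where $c^W\ne c^X$ on $X$ or $c^W\ne c^Y$ on $Y$. By coherence $E$ is finite. Then
$$U_{W,F\cup G\cup E}\subset U_{X,F}\cap U_{Y,G}.$$
Indeed, for $r$ on the left, on $X$ we have $\beta^X(r)=b+c^Xu=(b+c^Wu)+(c^X-c^W)u$. The first summand is $\beta^W(r)=0$; the second vanishes off $E$ because $c^X=c^W$ there and on $E$ because $u=0$ there. The same holds on $Y$.

For continuity of multiplication, let $a\in\mathfrak R$. The set $\{r:ar\in U_{X,F}\}$ is the intersection of the annihilators of $n_Xa$ and of $s_ja$, $j\in F$. As $n_Xa$ is a combination of $n_X$ and of the $s_j$ with $j\in\operatorname{supp}\beta^X(a)$, this set contains $U_{X,F\cup\operatorname{supp}\beta^X(a)}$. So for every $a$ and every basic $U$ there is a basic $V$ with $aV\subset U$. This suffices: for $w\in V$ and $v\in U$ we have $(a+v)(r+w)-ar=aw+v(r+w)\in U$. The modules $N^X,S_0,S_j$ are discrete: each element of $N^X$ is killed by some $U_{X,F}$, the module $S_0$ is killed by $U_{\varnothing,\varnothing}$,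 and $S_j$ is killed by $U_{\varnothing,\{j\}}$.

**Step 2: the topology is separated.** If $r$ lies in all $U_{X,F}$, then $\rho=0$ and $u=0$; taking $X=\{j\}$ gives $b_j=0$.

**Step 3: the topology is complete.** Let $(r^{X,F}+U_{X,F})$ be a compatible family of cosets. The linear functions $\rho$, $\beta^X$ and $u_j$ ($j\in F$) factor through $\mathfrak R/U_{X,F}$. So the family defines $\rho\in k$, $u\in k^J$, and finitely supported $\beta^X\in k^X$ for all $X\in\mathcal I$; comparing with a common refinement shows that these do not depend on the coset used. Put $b_j=\beta_j^{\{j\}}-c_j^{\{j\}}(u_j-\rho)$. Let $j\in X\in\mathcal I$ and choose a basic $U\subset U_{X,\varnothing}\cap U_{\{j\},\{j\}}$. All of $\rho,u_j,\beta_j^X,\beta_j^{\{j\}}$ are read off from one representative $r^U\in\mathfrak R$. If its $b$-coordinate at $j$ is $b_j'$, then $\beta_j^{\{j\}}=b_j'+c_j^{\{j\}}(u_j-\rho)$, so $b_j'=b_j$, and hence $\beta_j^X=b_j+c_j^X(u_j-\rho)$. Thus $r^*=(\rho,u,b)$ has $\beta^X(r^*)=\beta^X$ for all $X$. So $r^*\in\mathfrak R$ and $r^*\in r^{X,F}+U_{X,F}$ for all $X,F$.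

**Remark.** If $J$ is trivial via $d$, the twist can be removed: conjugation $(\rho,u,b)\mapsto(\rho,u,b+d(u-\rho))$ is a ring automorphism of $Q$. On $X$ we have $b+d(u-\rho)=^*\beta^X(r)$, so it carries $\mathfrak R(k,J,\mathcal I,c)$ onto $\mathfrak R(k,J,\mathcal I,0)$. It is also a homeomorphism: if $F$ contains the finite set $\{j\in X:c_j^X\ne d_j\}$, then for $\rho=0$, $u|_F=0$ one has $b+c^Xu=b+du$ on $X$, so $U_{X,F}$ goes onto $U_{X,F}$ of the untwisted ring, and such pairs $(X,F)$ are cofinal on both sides.

## 7. Every discrete right module over $\mathfrak R(k,J,\mathcal I,c)$ is coperfect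

**Proposition 1.** All discrete right $\mathfrak R$-modules are coperfect, for $\mathfrak R=\mathfrak R(k,J,\mathcal I,c)$.

**Step 1: describe the cyclic discrete modules.** Consider the module map
$$\mathfrak R/U_{X,F}\to G:=N^X\oplus\bigoplus_{j\in F}S_j,\qquad r\mapsto(n_Xr,(s_jr)_{j\in F}).$$
It is injective by definition of $U_{X,F}$. It is surjective. The scalar $1$ maps to an element with first coordinate $n_X$. The element $(0,v,w)$ with $\operatorname{supp}v\subset F$ and $w$ of finite support maps to $\bigl(\sum_{j\in X}(w_j+c_j^Xv_j)s_j,\ (v_js_j)_{j\in F}\bigr)$, and we can prescribe $v$ on $F$ and then the finitely supported function $w+c^Xv$ on $X$. Every cyclic discrete module is $\mathfrak R$ modulo a right ideal containing some $U_{X,F}$, so it is a quotient $C$ of some $G$.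

**Step 2: find a large piece that every big submodule contains.** Let $H_0=\{(0,0,w):w\text{ of finite support}\}$. As $(\rho,u,b)(0,0,w)=(0,0,\rho w)$ and $(0,0,w)(\rho,u,b)=(0,0,wu)$, it is a two-sided ideal. Let $G'\subset G$ be the submodule spanned by all the $s_j$, including those in the summands $S_j$, $j\in F$. It has codimension $1$, it is a direct sum of one-dimensional modules $S_j$, and $G'H_0=0$. Since $n_X(0,0,w)=\sum_{j\in X}w_js_j$, we have $GH_0=\bigoplus_{j\in X}ks_j\subset N^X$, so $\dim_kG/GH_0=1+|F|$ is finite. Let $C'$ be the image of $G'$ in $C$; then $C'H_0=0$, $\dim C/C'\le1$, and $\dim_kC/CH_0<\infty$.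

**Step 3: chains stabilize.** Let $x_0\mathfrak R\supset x_1\mathfrak R\supset\cdots$ be a chain in a discrete module and let $C=x_0\mathfrak R$. Submodules are $k$-subspaces, since $k\subset\mathfrak R$. If some $x_i\in C'$, then $x_i\mathfrak R$ is contained in a finite sum of one-dimensional submodules of $C'$; it is finite-dimensional and the chain stabilizes. Otherwise $C=kx_i+C'$ for every $i$, and from $C'H_0=0$ we get $CH_0=x_iH_0\subset x_i\mathfrak R$. So all $x_i\mathfrak R$ lie between $CH_0$ and $C$, and $C/CH_0$ is finite-dimensional. The chain stabilizes again. $\square$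

The proof never looked at $c$ beyond one $X$ at a time. That is what we wanted from (v).

## 8. Trivial sets, idempotents, and the statement of Theorem B

The next two observations translate triviality into ring elements.

**(T1)** *If $r=(\rho,u,b)\in\mathfrak R$, then $Z(r):=\{j:u_j\ne\rho\}\in\mathcal T$.* Take $d=-b/(u-\rho)$ on $Z(r)$. At $j\in X\cap Z(r)$, the equation $\beta_j^X(r)=b_j+c_j^X(u_j-\rho)=0$ says $c_j^X=d_j$. As $\beta^X(r)$ has finite support, $c^X=^*d$ on $X\cap Z(r)$.

**(T2)** *If $Z\in\mathcal T$ via $d$, then $e_Z:=(0,1_Z,-d1_Z)$, where $d1_Z$ is extended by $0$, is an idempotent of $\mathfrak R$. For $Z\subset Z'$ in $\mathcal T$ and any choices of $d,d'$, $e_Ze_{Z'}=e_Z$.* Indeed $\beta^X(e_Z)=(c^X-d)1_Z$ on $X$ has finite support, and $e_Ze_{Z'}=(0,1_Z1_{Z'},-d1_Z1_{Z'})=(0,1_Z,-d1_Z)=e_Z$. The case $Z=Z'$, $d=d'$ is idempotency.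

**Theorem B.** Let $\mathfrak R=\mathfrak R(k,J,\mathcal I,c)$. Then (v) holds. Moreover:

(a) (ii), (iii), (iii$'$) hold if and only if $J\in\mathcal T$.

(b) (iii$^\flat$), (i$^\flat$) hold if and only if $\mathcal T$ is closed under countable unions. In that case all direct limits of countable directed diagrams of countably generated projective contramodules (direct summands of $\mathfrak R[[\omega]]$) are projective.

Condition (v) is Proposition 1. Section 9 proves that the conditions on $\mathcal T$ are necessary; Sections 10 and 11 prove that they are sufficient.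

## 9. Limits of the contramodules $\mathfrak R(1-e_Z)$

**Lemma 2.** Let $\mathcal D\subset\mathcal T$ be directed by inclusion, $\varnothing\in\mathcal D$, $Z^*=\bigcup\mathcal D$. Fix idempotents $e_Z$ as in (T2) for $Z\in\mathcal D$, with $e_\varnothing=0$. The projective contramodules $\mathfrak P_Z=\mathfrak R(1-e_Z)$, with maps $\mathfrak P_Z\to\mathfrak P_{Z'}$ ($Z\subset Z'$) given by right multiplication by $1-e_{Z'}$, form a directed diagram. If $\mathfrak C=\varinjlim\mathfrak P_Z$ is projective, then $Z^*\in\mathcal T$.

**Step 1: this is a diagram of quotients of $\mathfrak R$.** For $Z\subset Z'$, (T2) gives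
$$(1-e_Z)(1-e_{Z'})=1-e_Z-e_{Z'}+e_Z=1-e_{Z'}.$$
So the map $\mathfrak P_Z\to\mathfrak P_{Z'}$ is $r(1-e_Z)\mapsto r(1-e_{Z'})$. These maps compose correctly, and for $Z=Z'$ the map is the identity. The maps $\mathfrak R=\mathfrak P_\varnothing\to\mathfrak P_Z$ are onto, so maps out of $\mathfrak C$ are determined on $\mathfrak P_\varnothing$, and $q\colon\mathfrak R\to\mathfrak C$ is an epimorphism.

**Step 2: a splitting gives an idempotent $f$ with $u(f)=1$ on $Z^*$.** Suppose $\mathfrak C$ is projective. Then $q$ splits, $\ker q$ is a direct summand of $\mathfrak R$, and so $\ker q=\mathfrak Rf$ with $f^2=f$. The map $q$ factors through right multiplication by $1-e_Z$, and $e_Z(1-e_Z)=0$. So $e_Z\in\mathfrak Rf$, that is, $e_Z=e_Zf$. The $u$-coordinates give $1_Z=1_Zu(f)$; hence $u_j(f)=1$ for $j\in Z$. This holds for all $Z\in\mathcal D$.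

**Step 3: $\rho(f)=0$.** The map $r\mapsto\rho(r)$ is a continuous ring homomorphism to the discrete field $k$. It makes $k$ an $\mathfrak R$-contramodule, by the finite sums $\sum\rho(r_y)c_y$, and makes $\rho\colon\mathfrak R\to k$ a contramodule morphism. As $\rho(e_{Z'})=0$, we have $\rho(r(1-e_{Z'}))=\rho(r)$, so the restrictions of $\rho$ to the $\mathfrak P_Z$ form a cocone. Hence $\rho$ factors through $q$, and $\rho(f)=0$ because $q(f)=0$.

**Step 4: conclude.** For $j\in Z^*$ we have $u_j(f)=1\ne0=\rho(f)$. So $Z^*\subset Z(f)$, which is trivial by (T1). $\square$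

**Necessity in (a).** Let $\mathcal D$ be the set of finite subsets of $J$, with union $J$. If $J\notin\mathcal T$, then $\varinjlim\mathfrak P_Z$ is not projective, so (iii$'$) fails, and with it (ii) and (iii).

**Necessity in (b).** Suppose $\mathcal T$ is not closed under countable unions. As it is closed under finite unions, we can choose $\varnothing=Z_0\subset Z_1\subset\cdots$ in $\mathcal T$ with $\bigcup Z_n\notin\mathcal T$; after deleting repetitions the sequence is strictly increasing and still infinite. Consider the Bass flat contramodule
$$\mathfrak B=\varinjlim\bigl(\mathfrak R\xrightarrow{\cdot(1-e_{Z_1})}\mathfrak R\xrightarrow{\cdot(1-e_{Z_2})}\mathfrak R\to\cdots\bigr).$$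
Each map factors as $\mathfrak R\to\mathfrak P_{Z_n}\hookrightarrow\mathfrak R$, giving an interleaved sequence
$$\mathfrak R\to\mathfrak P_{Z_1}\hookrightarrow\mathfrak R\to\mathfrak P_{Z_2}\hookrightarrow\mathfrak R\to\cdots$$
in which $\mathfrak P_{Z_n}\hookrightarrow\mathfrak R\to\mathfrak P_{Z_{n+1}}$ is the transition map of Lemma 2. So $\mathfrak B=\varinjlim\mathfrak P_{Z_n}$. By Lemma 2 it is not projective, (iii$^\flat$) fails, and by Theorem A so does (i$^\flat$).

To see concretely how (4) misses this, look at the chain generated by $x_n=n_X(1-e_{Z_n})$ in $N^X$. The element $x_n$ is $n_X$ minus a finite combination of the $s_j$, so $x_nH_0=\bigoplus_{j\in X}ks_j$ and $x_n\mathfrak R=N^X$ for every $n$. The chain is constant.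

## 10. Projective covers over the subring attached to a trivial set

For $Z\in\mathcal T$ put
$$\mathfrak R_Z=\{r\in\mathfrak R:\ u_j=\rho\ \text{ for all }j\notin Z\}.$$
It is a subring, and it is closed because $\rho$ and each $u_j$ are continuous maps to discrete $k$. With the induced topology it is a complete separated ring with a right linear topology. By definition $r\in\mathfrak R_Z$ exactly when $Z(r)\subset Z$.

**Proposition 3.** For $Z\in\mathcal T$, the ring $\mathfrak R_Z$ satisfies (ii), hence also (iii$'$).

**Step 1: split $\mathfrak R_Z$ over a product of fields with square-zero kernel.** Let $Z$ be trivial via $d$, $I=\{0\}\sqcup Z$, and $T=k^I$ with the product topology. The ring map $\theta\colon\mathfrak R_Z\to T$, $r\mapsto(\rho,u|_Z)$, is continuous. Define $\sigma\colon T\to\mathfrak R_Z$ by $\sigma(t)=(t_0,u,b)$, where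
$$u=t,\quad b=-d\,(t-t_0)\ \text{ on }Z;\qquad u=t_0,\quad b=0\ \text{ off }Z.$$
It lands in $\mathfrak R_Z$, since $\beta^X(\sigma(t))$ is $(c^X-d)(t-t_0)$ on $X\cap Z$ and $0$ on $X\setminus Z$; the support is finite because $d=^*c^X$ on $X\cap Z$. It is a unital ring map, because on $Z$
$$t_0\bigl(-d(t'-t_0')\bigr)-d(t-t_0)t'=-d(tt'-t_0t_0').$$
It is continuous: $\sigma^{-1}(U_{X,F})$ is defined by $t_0=0$ together with $t_j=0$ for the finitely many $j\in X\cap Z$ with $c_j^X\ne d_j$ and for $j\in F\cap Z$. Clearly $\theta\sigma=\mathrm{id}$. Let $H=\ker\theta$. An element of $\mathfrak R_Z$ with $\rho=0$ and $u|_Z=0$ has $u=0$ everywhere, so $H=\{(0,0,b)\in\mathfrak R\}$ and $H^2=0$.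

**Step 2: a Nakayama lemma.** For an $\mathfrak R_Z$-contramodule $\mathfrak C$ let $H\mathfrak C$ be the set of all $\sum h_yc_y$ with $(h_y)$ a zero-convergent family in $H$. By (1), and because $H$ is an ideal, it is a subcontramodule; by (1) and $H^2=0$ we have $H(H\mathfrak C)=0$. *If $\mathfrak L\subset\mathfrak C$ is a subcontramodule and $\mathfrak L+H\mathfrak C=\mathfrak C$, then $\mathfrak L=\mathfrak C$.* Indeed, for $\mathfrak Q=\mathfrak C/\mathfrak L$ the image of $H\mathfrak C$ in $\mathfrak Q$ is everything and lies in $H\mathfrak Q$, so $\mathfrak Q=H\mathfrak Q=H(H\mathfrak Q)=0$.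

**Step 3: reduce modulo $H$.** Given $\mathfrak C$, let $D=\mathfrak C/H\mathfrak C$. Then $HD=0$: lift the $d_y$ in $\sum h_yd_y$ to $\mathfrak C$. View $D$ as a $T$-contramodule via $\sigma$, that is, $\sum t_yd_y:=\sum\sigma(t_y)d_y$. Since $(r_y-\sigma\theta(r_y))$ is a zero-convergent family in $H$, we have
$$\sum r_yd_y=\sum\theta(r_y)d_y\quad\text{in }D.\tag{6}$$
By Lemma 0, elements of $D$ are determined by their components $\varepsilon_id$, $i\in I$.

**Step 4: construct the candidate cover.** Let $B_i$ be a $k$-basis of $\varepsilon_iD$, $Y=\bigsqcup_{i\in I}B_i$, with $y\in B_{i(y)}$, and let $\tilde e_i=\sigma(\varepsilon_i)$, an idempotent of $\mathfrak R_Z$. Let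
$$\mathfrak P=\Bigl\{\sum r_yy\in\mathfrak R_Z[[Y]]:\ r_y\tilde e_{i(y)}=r_y\text{ for all }y\Bigr\}.$$
It is the image of the idempotent endomorphism $E\colon y\mapsto\tilde e_{i(y)}y$, hence projective. For $y\in B_i$ choose a lift $c_y\in\mathfrak C$ of $y$ with $\tilde e_ic_y=c_y$: take any lift and multiply it by $\tilde e_i$; the image in $D$ is still $\varepsilon_iy=y$. Let $g\colon\mathfrak P\to\mathfrak C$ be the restriction of $\mathfrak R_Z[[Y]]\to\mathfrak C$, $y\mapsto c_y$, and let $\bar g\colon\mathfrak P\to D$ be its composite with $\mathfrak C\to D$.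

**Step 5: compute $\bar g$.** For $\sum r_yy\in\mathfrak P$ we have $\theta(r_y)=\theta(r_y)\varepsilon_{i(y)}=t_y\varepsilon_{i(y)}$ with $t_y\in k$. As $\theta$ is continuous, $(\theta(r_y))$ is zero-convergent in $T$, so for each $i$ only finitely many $y\in B_i$ have $t_y\ne0$. By (6) and (1),
$$\varepsilon_l\,\bar g\Bigl(\sum r_yy\Bigr)=\sum_y\varepsilon_lt_y\varepsilon_{i(y)}y=\sum_{y\in B_l}t_yy\qquad(l\in I).\tag{7}$$

*The kernel of $\bar g$ lies in $H\mathfrak P$.* If $\bar g(\sum r_yy)=0$, then (7) and the independence of $B_l$ give all $t_y=0$, so all $r_y\in H$. Then $\sum r_yy=E(\sum r_yy)=\sum r_yE(y)$ with $E(y)\in\mathfrak P$, which is in $H\mathfrak P$.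

*The map $\bar g$ is onto.* Given $d\in D$, write $\varepsilon_id=\sum_{y\in B_i}t_yy$, a finite sum for each $i$. Then $(t_y\varepsilon_{i(y)})_{y\in Y}$ is zero-convergent in $T$, so by continuity of $\sigma$ the family $(t_y\tilde e_{i(y)})$ is zero-convergent and $\sum t_y\tilde e_{i(y)}y\in\mathfrak P$. By (7) its image $d'$ satisfies $\varepsilon_ld'=\varepsilon_ld$ for all $l$. So $d'=d$.

**Step 6: $g$ is a projective cover.** Since $\bar g$ is onto, $g(\mathfrak P)+H\mathfrak C=\mathfrak C$, and Step 2 gives $g(\mathfrak P)=\mathfrak C$. If $\mathfrak L+\ker g=\mathfrak P$, then $\mathfrak L+H\mathfrak P=\mathfrak P$ because $\ker g\subset\ker\bar g\subset H\mathfrak P$, and Step 2 gives $\mathfrak L=\mathfrak P$. So $\ker g$ is superfluous. Thus (ii) holds for $\mathfrak R_Z$, and (iii$'$) follows from the quoted Positselski–Šťovíček theorem. $\square$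

**Sufficiency in (a).** If $J\in\mathcal T$, then $\mathfrak R=\mathfrak R_J$ satisfies (ii), hence (iii) and (iii$'$).

## 11. Countable diagrams are defined over some $\mathfrak R_Z$

Let $\mathcal T$ be closed under countable unions. Let $(\mathfrak P_i)_{i\in\Delta}$ be a directed diagram over a countable directed poset, with transition maps $\phi_{ij}$ ($i\le j$), in which each $\mathfrak P_i$ is a direct summand of $\mathfrak R[[\omega]]$: there are $\iota_i\colon\mathfrak P_i\to\mathfrak R[[\omega]]$ and $\kappa_i\colon\mathfrak R[[\omega]]\to\mathfrak P_i$ with $\kappa_i\iota_i=\mathrm{id}$. Telescopes of copies of $\mathfrak R$ are such diagrams.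

**Step 1: encode the diagram in countably many ring elements.** Put $G_{ij}=\iota_j\phi_{ij}\kappa_i$ for $i\le j$, an endomorphism of $\mathfrak R[[\omega]]$. Then $G_{jl}G_{ij}=\iota_l\phi_{jl}\kappa_j\iota_j\phi_{ij}\kappa_i=G_{il}$, and $G_{ii}=\iota_i\kappa_i$ is an idempotent whose image is isomorphic to $\mathfrak P_i$ via $\iota_i$. Since $G_{ij}\iota_i=\iota_j\phi_{ij}$, the maps $G_{ij}$ induce the original transition maps between these images. All the matrices together have countably many entries $a_n\in\mathfrak R$.

**Step 2: descend to $\mathfrak R_Z$.** Put $Z=\bigcup_nZ(a_n)$. Each $Z(a_n)$ is trivial by (T1), so $Z\in\mathcal T$ by hypothesis, and all $a_n\in\mathfrak R_Z$. As $\mathfrak R_Z$ is closed and has the induced topology, the same matrices have zero-convergent rows over $\mathfrak R_Z$ and define endomorphisms $G'_{ij}$ of $\mathfrak R_Z[[\omega]]$ satisfying the same identities. The images $\mathfrak P'_i=\operatorname{im}G'_{ii}$ are projective. Because $G'_{jj}G'_{ij}=G'_{ij}$, the map $G'_{ij}$ restricts to $\mathfrak P'_i\to\mathfrak P'_j$, and these maps form a diagram over $\Delta$.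

**Step 3: extend scalars back.** Restriction of scalars $\mathfrak R\text{-contra}\to\mathfrak R_Z\text{-contra}$ along the continuous inclusion has a left adjoint $\varphi^\sharp$. On free contramodules put $\varphi^\sharp\mathfrak R_Z[[X]]=\mathfrak R[[X]]$, since for every $\mathfrak R$-contramodule $\mathfrak D$ morphisms from either side into $\mathfrak D$ form the set $\mathfrak D^X$; on matrices $\varphi^\sharp$ is the inclusion. For a cokernel $\operatorname{coker}(\mathfrak R_Z[[X']]\to\mathfrak R_Z[[X]])$ put $\varphi^\sharp=\operatorname{coker}(\mathfrak R[[X']]\to\mathfrak R[[X]])$. Morphisms from either cokernel into $\mathfrak D$ are the maps $X\to\mathfrak D$ that satisfy the relations indexed by $X'$, so this has the adjoint property; and every contramodule has such a presentation. As a left adjoint, $\varphi^\sharp$ preserves colimits. It takes direct summands of free contramodules to direct summands of free contramodules, so it preserves projectivity. It sends $G'_{ij}$ to $G_{ij}$, and being additive it preserves images of idempotents, so it carries the diagram $(\mathfrak P'_i)$ to $(\mathfrak P_i)$.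

**Step 4: conclude.** By Proposition 3, $\mathfrak R_Z$ satisfies (iii$'$), so $\varinjlim\mathfrak P'_i$ is projective. Hence $\varinjlim\mathfrak P_i=\varphi^\sharp(\varinjlim\mathfrak P_i')$ is projective. In particular (iii$^\flat$) holds, hence also (i$^\flat$). This proves Theorem B. $\square$

For a telescope of copies of $\mathfrak R$ one can avoid the quoted theorem in Step 4: over $\mathfrak R_Z$ the limit is Bass flat and has a projective cover by (ii), so it is projective by Theorem A.

By Theorem B, to prove Theorem C we need two coherent families: one for which $\mathcal T$ is closed under countable unions but $J\notin\mathcal T$, and one for which $\mathcal T$ is not closed under countable unions.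

## 12. Finite-to-one functions on countable ordinals: (iii$^\flat$) without (iii$'$)

Take $k=\mathbb Q$, $J=\omega_1$, and $\mathcal I$ = all countable subsets of $\omega_1$.

**Step 1: build coherent finite-to-one functions.** *There are functions $e_\alpha\colon\alpha\to\mathbb N$ ($\alpha<\omega_1$) with all fibers finite and $e_\beta|_\alpha=^*e_\alpha$ for $\alpha<\beta$.* We use recursion. Put $e_0=\varnothing$ and $e_{\alpha+1}=e_\alpha\cup\{(\alpha,0)\}$; both properties are preserved at successors. For a limit $\alpha$ choose $0=\alpha_0<\alpha_1<\cdots$ with supremum $\alpha$ and put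
$$e_\alpha(\xi)=\max(n,e_{\alpha_{n+1}}(\xi))\qquad\text{for }\xi\in[\alpha_n,\alpha_{n+1}).$$
Taking the maximum with $n$ keeps the fibers finite: $e_\alpha(\xi)=m$ forces $n\le m$ and $e_{\alpha_{n+1}}(\xi)\le m$, which leaves finitely many $\xi$ for each of finitely many $n$.

For coherence it suffices to check $e_\alpha|_{\alpha_m}=^*e_{\alpha_m}$ for every $m$, because each $\beta<\alpha$ lies below some $\alpha_m$ and $e_{\alpha_m}|_\beta=^*e_\beta$. On each of the finitely many intervals $[\alpha_n,\alpha_{n+1})$, $n<m$, the function $e_\alpha$ differs from $e_{\alpha_{n+1}}$ only where $e_{\alpha_{n+1}}(\xi)<n$, a finite set. And $e_{\alpha_{n+1}}=^*e_{\alpha_m}|_{\alpha_{n+1}}$.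

**Step 2: the coherent family.** For countable $X$ put $c^X=e_\alpha|_X$, with $\alpha<\omega_1$ least such that $X\subset\alpha$. If $c^X=e_\alpha|_X$ and $c^Y=e_\beta|_Y$, then $X\cap Y\subset\min(\alpha,\beta)$, where $e_\alpha=^*e_\beta$. So the family is coherent. For $X=\alpha$ we have $c^\alpha=e_\alpha$.

**Step 3: the trivial sets are exactly the countable subsets of $\omega_1$.** Countable sets belong to $\mathcal I\subset\mathcal T$. Suppose an uncountable $Z$ is trivial via $d$. Then $d=^*e_\alpha$ on $Z\cap\alpha$ for all $\alpha<\omega_1$. If $d(\xi)\notin\mathbb N$ for infinitely many $\xi$, then infinitely many of these lie below some $\alpha<\omega_1$, contradicting $d=^*e_\alpha$ there. So $d(\xi)\in\mathbb N$ for all but finitely many $\xi\in Z$, and as $Z$ is uncountable, some $m\in\mathbb N$ has $d^{-1}(m)$ uncountable. Choose $\alpha<\omega_1$ with $d^{-1}(m)\cap\alpha$ infinite. Then $e_\alpha=m$ at infinitely many points, contradicting the finiteness of the fibers.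

**Step 4: conclude.** A countable union of countable sets is countable, so $\mathcal T$ is closed under countable unions, while $\omega_1\notin\mathcal T$. By Theorem B the ring $\mathfrak R$ satisfies (i$^\flat$), (iii$^\flat$), (v), and all direct limits of countable directed diagrams of countably generated projective contramodules are projective; but (ii), (iii), (iii$'$) fail. This is the first half of Theorem C.

## 13. Branches of the binary tree: (v) without (iii$^\flat$)

Let $k$ be any field, for instance $\mathbb F_2$, and let $J=2^{<\omega}$ be the countable set of finite binary sequences. For $x\in2^\omega$ let $A_x=\{x|_n:n<\omega\}$ be its set of initial segments. For $x\ne y$ the set $A_x\cap A_y$ is finite. Let $\mathcal I$ be the ideal generated by the finite sets and all the $A_x$. Let $\lambda\colon2^\omega\to\{0,1\}\subset k$ with $\lambda(x)=1$ if and only if $x$ is eventually $0$. The plan is to require $d$ to tend to $\lambda(x)$ along each branch $x$, which is possible on each member of $\mathcal I$ and impossible on all of $J$.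

**Step 1: define $c$.** For $X\in\mathcal I$ let $G_X=\{x:X\cap A_x\text{ is infinite}\}$. Write $X\subset F\cup A_{x_1}\cup\cdots\cup A_{x_m}$ with $F$ finite. If $X\cap A_x$ is infinite, then $A_x\cap A_{x_i}$ is infinite for some $i$, so $x=x_i$; thus $G_X$ is finite. Also
$$X\setminus\bigcup_{x\in G_X}A_x\ \subset\ F\cup\bigcup_{x_i\notin G_X}(X\cap A_{x_i})\tag{8}$$
is finite. Put $c^X(\nu)=\lambda(x)$ if $\nu\in X$ lies in $A_x$ for exactly one $x\in G_X$, and $c^X(\nu)=0$ otherwise.

**Step 2: $c$ is coherent.** We have $G_{X\cap Y}\subset G_X\cap G_Y$. By (8) for $X\cap Y$, all but finitely many $\nu\in X\cap Y$ lie in $A_x$ for some $x\in G_{X\cap Y}$. As $G_X\cup G_Y$ is finite and distinct branches have finite intersection, all but finitely many of these lie in no other $A_y$ with $y\in G_X\cup G_Y$. For such $\nu$ we get $c^X(\nu)=\lambda(x)=c^Y(\nu)$.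

**Step 3: $J\notin\mathcal T$.** Suppose $d\in k^J$ satisfies $d=^*c^X$ on $X$ for all $X\in\mathcal I$. Since $G_{A_x}=\{x\}$, the function $c^{A_x}$ is constant with value $\lambda(x)$. So for every $x\in2^\omega$ we have $d(x|_n)=\lambda(x)$ for all large $n$. Given $\nu\in J$, the branch that continues $\nu$ by zeros is eventually $0$, so $\nu$ has a proper extension $\nu'$ with $d(\nu')=1$. The branch that continues $\nu'$ by ones is not eventually $0$, so $\nu'$ has a proper extension $\nu''$ with $d(\nu'')=0$. Iterating gives $x\in2^\omega$ for which $d(x|_n)$ takes both values $0$ and $1$ infinitely often. This contradicts $d(x|_n)=\lambda(x)$ for all large $n$.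

**Step 4: conclude.** The countable set $J$ is a countable union of finite sets, which are trivial, and $J\notin\mathcal T$. So $\mathcal T$ is not closed under countable unions. By Theorem B, (v) holds, while (iii$^\flat$), (i$^\flat$) and (ii), (iii), (iii$'$) fail. This completes the proof of Theorem C. The conjectured equivalence is therefore false in two places: (iii$^\flat$) does not imply (iii$'$), and (v) does not imply (iii$^\flat$). $\blacksquare$
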